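# Every generic tensor lies in the span of its singular tuples

## 1. The theorem and the words in it

**Theorem 1.** Let $k\ge 2$ and $n_1,\dots,n_k\ge 1$ be integers and let $V=\mathbb C^{n_1}\otimes\cdots\otimes\mathbb C^{n_k}$. For $T\in V$ let $Z_T\subset\mathbb P(V)$ be the set of points $[x_1\otimes\cdots\otimes x_k]$, where $(x_1,\dots,x_k)$ runs over the singular $k$-tuples of $T$, and let $\langle Z_T\rangle$ be its linear span. For every format $(n_1,\dots,n_k)$, a generic $T\in V$ satisfies
$$T\in\langle Z_T\rangle ,$$
and for such $T$ the set $Z_T$ is a finite reduced set of points.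

Let us unpack this. Write $V_i=\mathbb C^{n_i}$, with the bilinear (not Hermitian) form $u\cdot v=u^{\mathsf T}v$. On $V$ we use the induced form $\langle S,T\rangle=\sum s_{j_1\cdots j_k}t_{j_1\cdots j_k}$.

**Definition (singular tuple).** For nonzero $x_i\in V_i$, let $T(x_1,\dots,\widehat{x_i},\dots,x_k)\in V_i$ be the contraction of $T$ with all the vectors except $x_i$. It is the vector determined by
$$v\cdot T(x_1,\dots,\widehat{x_i},\dots,x_k)=\langle T,\;x_1\otimes\cdots\otimes v\otimes\cdots\otimes x_k\rangle\qquad (v\in V_i\text{ in place } i). \tag{1}$$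
The tuple $(x_1,\dots,x_k)$ is a *singular $k$-tuple* of $T$ if for every $i$ there is $\lambda_i\in\mathbb C$ with $T(x_1,\dots,\widehat{x_i},\dots,x_k)=\lambda_ix_i$. The value $\lambda_i=0$ is allowed.

"Generic" means: outside some proper Zariski-closed subset of $V$. "$T\in\langle Z_T\rangle$" means that $T$ is a linear combination of the rank-one tensors $x_1\otimes\cdots\otimes x_k$ over its singular tuples. We do not distinguish between a projective span and the linear subspace above it, and all dimensions of spans below are dimensions of linear subspaces.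

**Example.** Take format $(2,2,2)$ and $T=e_1\otimes e_1\otimes e_1+2\,e_2\otimes e_2\otimes e_2$. The contractions are $T(\cdot,y,z)=(y_1z_1,\,2y_2z_2)$ and similarly in the other places.

Suppose first that one of the vectors is a basis vector, say $x=e_1$. We need $(y_1z_1,2y_2z_2)\propto e_1$, $z_1e_1\propto y$ and $y_1e_1\propto z$. If $z_1\ne0$ then $y=e_1$, hence $z=e_1$. If $z_1=0$ then $z=e_2$, so the first condition gives $y_2=0$, $y=e_1$, and the last condition reads $e_1\propto e_2$, which is false. By symmetry, the only singular triples with a basis vector in them are $(e_1,e_1,e_1)$ and $(e_2,e_2,e_2)$.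

Otherwise $x=(1,a)$, $y=(1,b)$, $z=(1,c)$ with $abc\neq0$, and the conditions are $a=2bc$, $b=2ac$, $c=2ab$. They give $a^2=b^2=c^2=2abc$. From $a=2bc$ and $b=2ac$ we get $a=4ac^2$, so $c^2=\frac14$ and $abc=\frac18$. So $a,b,c=\pm\frac12$ with positive product: four more triples. There are six singular triples in all, and $T$ is visibly in their span.

How big is the span? The last four tensors have the form $u+\varepsilon_1f_1+\varepsilon_2f_2+\varepsilon_3f_3$ with signs $\varepsilon_1\varepsilon_2\varepsilon_3=1$. Here $u=e_1^{\otimes3}+\frac18e_2^{\otimes 3}$, and $f_i$ is $\frac12$ times the basis tensor with $e_2$ exactly in place $i$ plus $\frac14$ times the one with $e_1$ exactly in place $i$. They span $\langle u,f_1,f_2,f_3\rangle$. Adding $e_1^{\otimes3}$ and $e_2^{\otimes3}$, we get a span of dimension $5$: six points, but only five dimensions, inside a space of dimension $8$. So being in the span is a real condition, and the points satisfy a linear relation. Both facts will be explained.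

Theorem 1 was posed as a conjecture by Luca Sodomaco and Ettore Teixeira Turatti in "The span of singular tuples of a tensor beyond the boundary format", arXiv:2206.08606 (2022). Everything is symmetric under permuting the factors, so from now on we order the format so that $n_k=\max_in_i$. Put
$$r_i=n_i-1,\qquad D=\sum_{i<k}r_i .$$
The format is *sub-boundary* if $r_k\le D$, and *boundary* if $r_k=D$. For instance $(2,2,2)$ is sub-boundary, $(2,2,3)$ is boundary, and $(2,2,4)$ is neither. Known before were all sub-boundary formats, and beyond them $(2,2,n)$ with $n\ge4$, $(2,3,n)$ with $n\ge5$, and $(2,\dots,2,\ell+2)$ of order $\ell+1$ with $\ell\ge4$.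

## 2. Matrices: singular pairs and the spectral decomposition of $M^{\mathsf T}M$

Take $k=2$, $n_1\le n_2$, and regard $T$ as an $n_2\times n_1$ matrix $M:V_1\to V_2$. A singular pair $(x,y)$ satisfies $Mx\propto y$ and $M^{\mathsf T}y\propto x$.

For generic $M$ the symmetric matrix $M^{\mathsf T}M$ has $n_1$ distinct nonzero eigenvalues: this is an open condition on $M$, and it holds for the matrix with $\operatorname{diag}(1,2,\dots,n_1)$ on top and zeros below. Such an $M$ is injective, so $Mx\ne0$, and we must have $y\propto Mx$. The second condition becomes $M^{\mathsf T}Mx\propto x$. So there are $n_1$ singular pairs, $(x_i,Mx_i)$, with $x_1,\dots,x_{n_1}$ the eigenvectors of $M^{\mathsf T}M$.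

These eigenvectors form a basis of $V_1$, and $x_i\cdot x_j=0$ for $i\ne j$, because $M^{\mathsf T}M$ is symmetric and the eigenvalues differ. Also $x_i\cdot x_i\neq0$, since otherwise $x_i$ would be orthogonal to a whole basis. Testing on this basis, we find
$$I_{V_1}=\sum_i\frac{1}{x_i\cdot x_i}\,x_ix_i^{\mathsf T},\qquad\text{and, applying }M,\qquad M=\sum_i\frac{1}{x_i\cdot x_i}\,(Mx_i)\,x_i^{\mathsf T}. \tag{2}$$
The second formula says $T\in\langle Z_T\rangle$. Note the order of events: first the *identity* was written as a combination of the $x_ix_i^{\mathsf T}$, and then $M$ was applied. Keep this in mind.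

## 3. The zero scheme $Z_T$ and a sharper statement

We want to treat the singular tuples as zeros of a section of a vector bundle. Let $\mathbb P(V_i)$ be the space of lines in $V_i$, with tautological line bundle $\mathcal O(-1)\subset V_i\otimes\mathcal O$ and quotient $Q_i=(V_i\otimes\mathcal O)/\mathcal O(-1)$ of rank $r_i$. Its fibre at $[x_i]$ is $V_i/\mathbb Cx_i$. Put
$$X=\prod_{i\le k}\mathbb P(V_i),\qquad Y=\prod_{i<k}\mathbb P(V_i),\qquad \dim Y=D .$$
Saying that $T(x_1,\dots,\widehat{x_i},\dots,x_k)$ is proportional to $x_i$ is saying that it is zero in $V_i/\mathbb Cx_i$. The contraction is linear in each $x_l$, $l\ne i$. So the conditions together define a section $s_T$ of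
$$E_X=\bigoplus_{i=1}^kQ_i\otimes\mathcal O(1,\dots,0_i,\dots,1),\qquad\operatorname{rank}E_X=\sum r_i=\dim X, \tag{3}$$
where $0_i$ means that the $i$-th degree is $0$.

**Definition (zero scheme).** Let $s$ be a section of a vector bundle $E$ on $B$. Its zero scheme $Z(s)$ is the closed subscheme whose ideal sheaf is the image of $s:E^*\to\mathcal O_B$. Equivalently, a morphism $f:S\to B$ factors through $Z(s)$ if and only if $f^*s=0$. For example, the section $t^2$ of $\mathcal O$ on the affine line has as zero scheme a double point, not just the origin.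

From now on $Z_T$ is the zero scheme of $s_T$, and $\langle Z_T\rangle$ is the common zero set in $V$ of all linear forms on $V$ that vanish on the scheme $Z_T$. Here a linear form on $V$ is viewed as a section of $\mathcal O(1,\dots,1)$ on $X$, by evaluating it on $x_1\otimes\cdots\otimes x_k$. Recall that $H^0(X,\mathcal O(1,\dots,1))=V^*$. If $Z_T$ is finite and reduced, vanishing on it means vanishing at its points, and $\langle Z_T\rangle$ is the span of the points. The dimension of the empty scheme is $-1$.

Let $W=V_1\otimes\cdots\otimes V_{k-1}$ and $N=\dim W$. View $T$ as a linear map $M:W\to V_k$, that is, identify $V=\operatorname{Hom}(W,V_k)$ by letting $w\otimes v$ correspond to the matrix $vw^{\mathsf T}$. For $x=(x_1,\dots,x_{k-1})$ write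
$$w_x=x_1\otimes\cdots\otimes x_{k-1},\qquad\text{so that}\qquad Mw_x=T(x_1,\dots,x_{k-1},\widehat{\ \ }).$$

**Definition (base-point free).** $T$ is *base-point free* if $Mw_x\neq0$ for all $[x]\in Y$.

For $k=2$ this says that $M$ is injective. In format $(2,2,3)$ it says that the kernel of $M$, a subspace of the $2\times2$ matrices of dimension at least one, contains no matrix of rank one.

For $A_i\in\mathfrak{so}(n_i)$ (skew-symmetric matrices) let $\mathcal A=\sum_i1\otimes A_i\otimes1$, where $A_i$ acts in the $i$-th factor. The sum is over $i\le k$ when $\mathcal A$ acts on $V$, and over $i<k$ when it acts on $W$. In both cases $\mathcal A$ is skew for the standard form.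

**Theorem 2.** Let $T\in V$ be a nonzero tensor with $\dim Z_T\le0$ (not necessarily generic, $Z_T$ not necessarily reduced).

(I) If the format is sub-boundary, then $\langle Z_T\rangle$ is the annihilator of the forms $S\mapsto\langle T,\mathcal AS\rangle$, where $\mathcal A=\sum_{i\le k} 1\otimes A_i\otimes 1$, $A_i\in\mathfrak{so}(n_i)$. It contains $T$, and
$$\dim\langle Z_T\rangle=\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}2 .$$

(II) If $T$ is base-point free (possible only if $r_k\ge D$), then $T\in\langle Z_T\rangle$. Precisely, let $U=\operatorname{span}\{w_xw_x^{\mathsf T}\}\cong\bigotimes_{i<k}S^2V_i\subset S^2W$ and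
$$H=\Big\{S\in U:\ \operatorname{tr}(M^{\mathsf T}M\mathcal AS)=0\ \text{ for all }A_i\in\mathfrak{so}(n_i),\ i<k\Big\},\qquad \mathcal A=\sum_{i<k}1\otimes A_i\otimes1 .$$
Then $I_W\in H$, and
$$\langle Z_T\rangle=\{MS:\ S\in H\},\qquad\dim\langle Z_T\rangle=\dim I_2-\sum_{i<k}\binom{n_i}2 .$$
Here $I_2\subset H^0(Y,\mathcal O(2,\dots,2))$ is the degree-$2$ part of the ideal generated, in the coordinate ring of the Segre variety $Y\subset\mathbb P(W)$, by the $n_k$ multilinear forms given by the coordinates of $M$. In particular, if $\operatorname{rank}M=N$ (generic $T$ with $n_k\ge N$), then $\dim\langle Z_T\rangle=\prod_{i<k}\binom{n_i+1}2-\sum_{i<k}\binom{n_i}2$; and if $n_k=D+1$ (boundary), then $\dim\langle Z_T\rangle=\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}2$.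

In the example of Section 1, (I) predicts $8-3=5$, as we found. For a generic matrix with $n_1\le n_2$, (II) predicts $\binom{n_1+1}2-\binom{n_1}2=n_1$, the number of singular pairs.

**Remark (the scheme structure matters).** Let $k=2$ and $T=I+vv^{\mathsf T}\in\mathbb C^{2\times2}$ with $v\ne0$, $v\cdot v=0$. Then $T$ is symmetric, $\det T=1+v\cdot v=1$, and the singular pairs are $(x,y)$ with $x\propto Ty$ and $y$ an eigenvector of $T^2=I+2vv^{\mathsf T}$. The eigenvalue equation is $(\lambda-1)y=2(v\cdot y)v$. If $\lambda\ne1$, then $y\propto v$, so $v\cdot y=0$ and $y=0$, a contradiction. So $\lambda=1$, $v\cdot y=0$, and $y\propto v$ because $v^\perp=\mathbb Cv$ in $\mathbb C^2$. The only singular pair is $(v,v)$, and $T\notin\mathbb C\,vv^{\mathsf T}$: the span of the *points* does not contain $T$. The scheme-theoretic span does. By (I) it has dimension $4-2=2$ and is cut out by the forms $S\mapsto\operatorname{tr}\big(T(A_1S+SA_2^{\mathsf T})\big)$. These vanish at $S=I$, because $T$ is symmetric and the $A_i$ are skew. They vanish at $S=vv^{\mathsf T}$, because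 $Tv=v$ and $v^{\mathsf T}A_iv=0$. So the span is $\langle I,vv^{\mathsf T}\rangle$, which contains $T$.

## 4. Generic tensors: $Z_T$ is finite and reduced, and base points disappear when $r_k\ge D$

**Proposition 3.** For generic $T\in V$ the scheme $Z_T$ is reduced, and it is finite or empty.

This is due to Friedland–Ottaviani. We include a short proof because we use the scheme structure. The plan is a dimension count over the incidence variety $\{(\mathbf x,T):s_T(\mathbf x)=0\}$, where $\mathbf x=(x_1,\dots,x_k)$. The one difficulty is isotropic vectors, those with $x_i\cdot x_i=0$.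

**Step 1: the rank of evaluation at a point.** We need the dimension of $\{T:s_T(\mathbf x)=0\}$ for fixed $\mathbf x\in X$. Consider the linear map $V\to(E_X)_{\mathbf x}$, $T\mapsto s_T(\mathbf x)$. A functional on $(E_X)_{\mathbf x}=\bigoplus V_i/\mathbb Cx_i$ is a tuple $(f_i)$ with $f_i\in V_i$ and $f_i\cdot x_i=0$. By (1) its composite with evaluation is $T\mapsto\langle T,\sum_ix_1\otimes\cdots\otimes f_i\otimes\cdots\otimes x_k\rangle$. So $(f_i)$ is in the kernel of the transpose exactly when
$$\sum_ix_1\otimes\cdots\otimes f_i\otimes\cdots\otimes x_k=0 .$$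
Complete each $x_i$ to a basis of $V_i$ and write $f_i=c_ix_i+g_i$ with $g_i$ in the span of the other basis vectors. The sum becomes $(\sum c_i)\,x_1\otimes\cdots\otimes x_k+\sum_ix_1\otimes\cdots\otimes g_i\otimes\cdots\otimes x_k$. The $k+1$ terms involve disjoint sets of basis tensors. Hence all $g_i=0$ and $\sum c_i=0$. The condition $f_i\cdot x_i=c_i(x_i\cdot x_i)=0$ forces $c_i=0$ unless $x_i$ is isotropic. If $J$ is the set of $i$ with $x_i$ isotropic, the corank of evaluation is therefore $\dim\{c\in\mathbb C^J:\sum c_i=0\}=\max(|J|-1,0)$.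

**Step 2: generic $T$ has no zero with two isotropic vectors.** Let $X_J\subset X$ be the locus where exactly the $x_i$ with $i\in J$ are isotropic. Being isotropic is one quadratic equation on $\mathbb P(V_i)$ that is not identically zero, so $X_J$ is empty or of dimension $\dim X-|J|$. (For $n_i=1$ there are no isotropic vectors.) If $|J|\ge2$, then by Step 1 the incidence $\{(\mathbf x,T):\mathbf x\in X_J,\ s_T(\mathbf x)=0\}$ has dimension
$$(\dim X-|J|)+\dim V-\big(\dim X-(|J|-1)\big)=\dim V-1 .$$
It cannot dominate $V$, so generic $T$ has no zero in $X_J$. There are finitely many $J$.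

**Step 3: generic smoothness on the rest.** On the open set $X^0\subset X$ where $|J|\le1$, the bundle map $V\otimes\mathcal O\to E_X$ is surjective by Step 1. So the incidence scheme over $X^0$ is the total space of its kernel, a vector bundle. It is smooth of dimension $\dim X+\dim V-\operatorname{rank}E_X=\dim V$. By generic smoothness (characteristic $0$), the generic fibre of its projection to $V$ is smooth of dimension $0$ or empty. By Step 2 this fibre is all of $Z_T$ for generic $T$. $\square$

Emptiness will not be an issue: once we prove that $T\ne0$ lies in $\langle Z_T\rangle$, the scheme $Z_T$ cannot be empty.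

**Base points.** If $r_k\ge D$, generic $T$ is base-point free. For fixed $[x]\in Y$ the equation $Mw_x=0$ imposes $n_k$ independent conditions on $M$. So $\{([x],M):Mw_x=0\}$ has dimension $D+\dim V-n_k\le\dim V-1$, as $n_k\ge D+1$, and it does not dominate $V$. Conversely, base-point freeness forces $n_k\ge D+1$: in the projective variety $Y\subset\mathbb P(W)$ of dimension $D$, at most $D$ hyperplanes always have a common point.

## 5. Which forms vanish on a zero scheme: Koszul and Bott

To prove that $T$ lies in $\langle Z_T\rangle$ we must show that every linear form vanishing on $Z_T$ kills $T$. So we need to know *all* forms vanishing on a zero scheme. Some are obvious: if $s$ is a section of $E$ and $\alpha$ a section of $E^*\otimes L$, then $\alpha(s)$ is a section of $L$ vanishing on $Z(s)$. The next lemma says when there are no others, and when different $\alpha$ give different forms.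

**Lemma 4.** Let $B$ be a smooth projective variety, $E$ a vector bundle of rank $e=\dim B$, $s$ a section whose zero scheme $Z$ has dimension $\le0$, and $L$ a line bundle. If $H^{j-1}(\Lambda^jE^*\otimes L)=0$ for $2\le j\le e$, then $H^0(E^*\otimes L)\xrightarrow{\,s\,}H^0(\mathcal I_Z\otimes L)$ is surjective. If $H^{j-2}(\Lambda^jE^*\otimes L)=0$ for $2\le j\le e$, it is injective.

*Proof.* If $e=0$, then $B$ is a point, $E=0$, $Z=B$, $\mathcal I_Z=0$, and both sides are $0$. Let $e\ge1$. Since $Z$ is empty or of codimension $e=\operatorname{rank}E$ in a smooth variety, the Koszul complex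
$$0\to\Lambda^eE^*\otimes L\to\cdots\to\Lambda^2E^*\otimes L\to E^*\otimes L\to\mathcal I_Z\otimes L\to0$$
is exact. (Locally, $e$ equations cutting out codimension $e$ in a regular local ring form a regular sequence. Where $s\neq0$ the Koszul complex is always exact.) Now cut it into short exact sequences. Let $K_1=\ker(E^*\otimes L\to\mathcal I_Z\otimes L)$ and $K_j=\ker(\Lambda^jE^*\otimes L\to\Lambda^{j-1}E^*\otimes L)$ for $j\ge2$. Then $K_e=0$ and
$$0\to K_j\to\Lambda^jE^*\otimes L\to K_{j-1}\to0\qquad(2\le j\le e)$$
is exact. For the first claim, consider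
$$H^{j-1}(\Lambda^jE^*\otimes L)\to H^{j-1}(K_{j-1})\to H^j(K_j).$$
The left term vanishes by hypothesis, so $H^j(K_j)=0$ implies $H^{j-1}(K_{j-1})=0$. Starting from $K_e=0$ we descend to $H^1(K_1)=0$, which is surjectivity. For the second claim use
$$H^{j-2}(\Lambda^jE^*\otimes L)\to H^{j-2}(K_{j-1})\to H^{j-1}(K_j)$$
in the same way and descend to $H^0(K_1)=0$, which is injectivity. $\square$

On products of projective spaces we compute with two textbook facts. Künneth: $H^q(\boxtimes_i\mathcal F_i)=\bigoplus_{\sum q_i=q}\bigotimes_iH^{q_i}(\mathcal F_i)$. And Bott's formula.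

**Bott's formula.** Let $r\ge1$ and $0\le p\le r$. Then $H^q(\mathbb P^r,\Omega^p(t))\ne0$ exactly in these cases:

- (a) $q=0$ and $t>p$;
- (b) $q=p$ and $t=0$;
- (c) $q=r$ and $t<p-r$.

For $r=0$ the only sheaf is $\mathcal O$, with $p=q=0$.

For instance, on $\mathbb P^1$ we have $\Omega^1(t)=\mathcal O(t-2)$. Case (a) is $H^0\ne0$ for $t\ge2$, case (b) is $H^1(\mathcal O(-2))$, and case (c) is $H^1(\mathcal O(t-2))$ for $t<0$. At $t=1$ everything vanishes.

Since the tangent bundle is $Q(1)$, we have $\Lambda^pQ^*=\Omega^p(p)$. Finally, the sequence $0\to Q_i^*(1)\to V_i^*\otimes\mathcal O(1)\to\mathcal O(2)\to0$ gives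
$$H^0(\mathbb P(V_i),Q_i^*(1))=\ker(V_i^*\otimes V_i^*\to S^2V_i^*)=\Lambda^2V_i^*. \tag{4}$$
Concretely, a skew matrix $A_i$ corresponds to the functional $v\mapsto v^{\mathsf T}A_ix_i$ on $V_i/\mathbb Cx_i$, which is well defined because $x_i^{\mathsf T}A_ix_i=0$.

## 6. Sub-boundary formats: skew matrices give all the forms

**Lemma 5.** Let $r_k\le D$. On $X$, with $E=E_X$ and $L=\mathcal O(1,\dots,1)$, we have $H^{j-1}(\Lambda^jE^*\otimes L)=H^{j-2}(\Lambda^jE^*\otimes L)=0$ for all $j\ge2$.

*Proof.* We show that $H^q(\Lambda^jE^*\otimes L)\neq0$ forces $q\ge j$.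

First we use the hypothesis: $r_i\le\sum_{l\ne i}r_l$ for *every* $i$. For $i=k$ this is $r_k\le D$. For $i<k$ it holds because $r_i\le r_k$, and $r_k$ is one of the terms on the right.

Next we decompose. Since $\Lambda^{j_i}\big(Q_i^*\otimes\mathcal O(-1,\dots,0_i,\dots,-1)\big)=\Lambda^{j_i}Q_i^*\otimes\mathcal O(-j_i,\dots,0_i,\dots,-j_i)$, the bundle $\Lambda^jE^*\otimes L$ is the direct sum over $j_1+\cdots+j_k=j$, $0\le j_i\le r_i$, of
$$\boxtimes_i\Omega^{j_i}(t_i),\qquad t_i=j_i-(j-j_i)+1=1+2j_i-j .$$
Suppose $H^{q_i}(\Omega^{j_i}(t_i))\ne0$ for all $i$. When $r_i\ge1$, case (a) requires $1+2j_i-j>j_i$, i.e. $j_i>j-1$, i.e. $j_i=j$.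

If no $j_i$ equals $j$, then for each $i$ we are in case (b), so $q_i=j_i$; or in case (c), so $q_i=r_i\ge j_i$; or $r_i=0$, so $q_i=j_i=0$. Hence $\sum q_i\ge j$.

If $j_i=j$ for some $i$, then the other $j_l$ are $0$ and the factors with $l\ne i$ are $\mathcal O(1-j)$. As $1-j<0$, only (c) is possible when $r_l\ge1$, so $q_l=r_l$; this is also true when $r_l=0$. Hence $\sum q_l\ge\sum_{l\ne i}r_l\ge r_i\ge j_i=j$. $\square$

**Proof of Theorem 2(I).** Let $\dim Z_T\le0$ and $r_k\le D$.

**Step 1: list the forms.** We need all linear forms on $V$ vanishing on $Z_T$, that is, $H^0(\mathcal I_{Z_T}\otimes L)$. By Lemmas 4 and 5 these are the image of $H^0(E_X^*\otimes L)$, and the map is injective. Now $E_X^*\otimes L=\bigoplus_iQ_i^*\otimes\mathcal O(0,\dots,1_i,\dots,0)$, so by Künneth and (4) its sections are the tuples $(A_i)$ of skew matrices. The form belonging to $(A_i)$ is, by (1),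
$$\mathbf x\mapsto\sum_iT(x_1,\dots,\widehat{x_i},\dots,x_k)^{\mathsf T}A_ix_i=\langle T,\mathcal A(x_1\otimes\cdots\otimes x_k)\rangle .$$
As a linear form on $V$ this is $S\mapsto\langle T,\mathcal AS\rangle$. This is the description of $\langle Z_T\rangle$ in (I). By injectivity the forms depend linearly independently on $(A_i)$, so $\dim\langle Z_T\rangle=\prod n_i-\sum\binom{n_i}2$.

**Step 2: they kill $T$.** Since $\mathcal A$ is skew for the symmetric form $\langle\ ,\ \rangle$, we have $\langle T,\mathcal AT\rangle=-\langle\mathcal AT,T\rangle$, hence $\langle T,\mathcal AT\rangle=0$. Every linear form vanishing on $Z_T$ kills $T$, so $T\in\langle Z_T\rangle$. $\square$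

Together with Proposition 3 this proves Theorem 1 when $r_k\le D$.

## 7. Format $(2,2,4)$ and the Segre quadric: where the argument on $X$ stops

Step 2 above works for every format. What can go wrong is Step 1: beyond the boundary there may be more forms. Look at the proof of Lemma 5. The hypothesis $r_k\le D$ entered only in the case $j_k=j$, where the factor $\Omega^j(j+1)$ on $\mathbb P(V_k)$ has sections and the other factors contribute cohomology in total degree $D$. Take $j=D+1$, which is allowed as soon as $r_k>D$. The summand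
$$\mathcal O(-D)\boxtimes\cdots\boxtimes\mathcal O(-D)\boxtimes\Omega^{D+1}(D+2)$$
has nonzero $H^D=H^{j-1}$, provided that $-D<-r_l$ for all $l<k$ with $r_l\ge1$. This holds if at least two of $r_1,\dots,r_{k-1}$ are positive. So for such formats with $r_k>D$ the hypothesis of Lemma 4 fails.

Not only the hypothesis fails. Take $(2,2,4)$, where $D=2$, and the summand is $\mathcal O(-2)\boxtimes\mathcal O(-2)\boxtimes\Omega^3(4)$ on $\mathbb P^1\times\mathbb P^1\times\mathbb P^3$, with $H^2$ of dimension one. Let $T$ be generic: then $M$ is an invertible $4\times4$ matrix, and $Z_T$ is finite by Proposition 3. Let $P$ be the symmetric matrix of the quadratic form $w_{11}w_{22}-w_{12}w_{21}$ on $W=\mathbb C^2\otimes\mathbb C^2$, so that $w_x^{\mathsf T}Pw_x=0$ for all $x$. Define a linear form on $V=\operatorname{Hom}(W,V_3)$ by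
$$\Phi_P(S)=\operatorname{tr}(PM^{-1}S),\qquad\text{so that}\qquad\Phi_P(w\otimes v)=w^{\mathsf T}PM^{-1}v .$$

It vanishes on the singular triples: if $Mw_x=\lambda x_3$, then $\lambda\ne0$, and $\Phi_P(w_x\otimes x_3)=\lambda^{-1}w_x^{\mathsf T}Pw_x=0$.

It is not of the form $S\mapsto\langle T,\mathcal AS\rangle$. Suppose it were, with skew matrices $A_1,A_2,A_3$. Evaluate at $S=w_x\otimes Mw_x$. The $A_3$-term is $(Mw_x)\cdot A_3(Mw_x)=0$, and $\Phi_P(S)=0$, so
$$(Mw_x)\cdot M(A_1\otimes1+1\otimes A_2)w_x=0\quad\text{for all }x. \tag{5}$$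
Write $A_i=a_iJ$ with $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. The left side of (5) is $a_1F_1+a_2F_2$, where $F_1(x)=T(\,\cdot\,,x_2,Mw_x)^{\mathsf T}Jx_1$ and $F_2(x)=T(x_1,\,\cdot\,,Mw_x)^{\mathsf T}Jx_2$. Since $c^{\mathsf T}Jx=0$ in $\mathbb C^2$ means $c\propto x$, the common zeros of $F_1$ and $F_2$ on $\mathbb P^1\times\mathbb P^1$ are the singular triples, of which there are finitely many. Both forms have bidegree $(2,2)$. If they were linearly dependent they would have infinitely many common zeros. So they are independent and $a_1=a_2=0$. Then $w^{\mathsf T}PM^{-1}v=(Mw)\cdot A_3v$ for all $w,v$, that is, $P=M^{\mathsf T}A_3M$, which is skew. But $P$ is symmetric and nonzero.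

So there is a new form, and it comes from a quadric containing the Segre variety. Does it kill $T$? Yes:
$$\Phi_P(T)=\operatorname{tr}(PM^{-1}M)=\operatorname{tr}P=0,$$
because the diagonal entries of $P$ are the values of the quadric at the standard basis vectors $e_a\otimes e_b$ of $W$, which are decomposable. In other words, $\operatorname{tr}(P\cdot I_W)=0$ because $I_W=\sum_Je_Je_J^{\mathsf T}$ is a sum of matrices $w_xw_x^{\mathsf T}$.

Now recall (2). There too the identity was the object to decompose. This tells us what to do: move from $V$ to the space $U$ spanned by the $w_xw_x^{\mathsf T}$, on which the quadrics containing the Segre variety are zero, replace $T$ by $I_W\in U$, and count forms on $Y$ rather than on $X$.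

## 8. Eliminating $x_k$: singular tuples as a zero scheme on $Y$

Let $T$ be base-point free with $\dim Z_T\le0$; in particular $r_k\ge D$. This section identifies $Z_T$ with a zero scheme on $Y$. On points it is what we did for matrices: $x_k$ must be proportional to $Mw_x$. We need it for schemes.

**Step 1: the last condition is a graph.** The component of $s_T$ in $Q_k\otimes\mathcal O(1,\dots,1,0)$ is the composite
$$\mathcal O(-1,\dots,-1,0)\to V_k\otimes\mathcal O\to Q_k,\qquad w_x\mapsto Mw_x\bmod x_k .$$
We determine its zero scheme. Let $f:S\to X$ be a morphism. The pulled-back composite is zero if and only if the map $\mathcal O_S(-1,\dots,-1)\to V_k\otimes\mathcal O_S$ given by $Mw_x$ factors through the pullback $\ell$ of $\mathcal O_{\mathbb P(V_k)}(-1)$. Since $Mw_x$ vanishes nowhere, the resulting map of line bundles $\mathcal O_S(-1,\dots,-1)\to\ell$ vanishes nowhere and is an isomorphism. So the condition is that $\ell$ equals the line subbundle spanned by $Mw_x$. This says exactly that $f$ factors through the graph of the morphism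
$$\varphi:Y\to\mathbb P(V_k),\qquad x\mapsto[Mw_x],\qquad\varphi^*\mathcal O(1)=\mathcal O(1,\dots,1).$$
The zero scheme is this graph, which is isomorphic to $Y$.

**Step 2: restrict the other conditions to the graph.** On the graph the bundle $Q_i\otimes\mathcal O(1,\dots,0_i,\dots,1)$ with $i<k$ becomes $Q_i\otimes\mathcal O(2,\dots,1_i,\dots,2)$, because the last $\mathcal O(1)$ pulls back to $\mathcal O(1,\dots,1)$ on $Y$. So we obtain a section $s=(c_i\bmod x_i)_{i<k}$ of
$$E_Y=\bigoplus_{i<k}Q_i\otimes\mathcal O(2,\dots,1_i,\dots,2),\qquad c_i(x)=T(x_1,\dots,\widehat{x_i},\dots,x_{k-1},Mw_x)\in V_i, \tag{6}$$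
where $\operatorname{rank}E_Y=D=\dim Y$. Indeed $c_i$ is quadratic in $x_l$ for $l\ne i$ and linear in $x_i$. Since zero schemes can be computed one component at a time,
$$Z_T\cong Z:=Z(s)\subset Y\quad\text{as schemes, via }x\mapsto(x,[Mw_x]). \tag{7}$$
In particular $\dim Z\le0$, and the rank-one tensors of the singular tuples are exactly the $w_x\otimes Mw_x$ with $[x]\in Z$.

**Example.** In the Remark of Section 3, $Y=\mathbb P^1$ and $Z$ is the zero scheme of $y\mapsto y^{\mathsf T}(I+2vv^{\mathsf T})Jy=2(v\cdot y)(v^{\mathsf T}Jy)$. Both linear factors vanish at $y=v$, so $Z$ is the point $[v]$ doubled.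

**Step 3: the obvious forms of degree $(2,\dots,2)$.** Put $L=\mathcal O(2,\dots,2)$ on $Y$. We make explicit what sections of $E_Y^*\otimes L$ produce. As $E_Y^*\otimes L=\bigoplus_{i<k}Q_i^*\otimes\mathcal O(0,\dots,1_i,\dots,0)$, its sections are again the tuples of skew matrices $(A_i)_{i<k}$, by (4). The resulting section of $L$ is, using (1) and then summing over $i$,
$$F_A(x)=\sum_{i<k}c_i(x)^{\mathsf T}A_ix_i=\sum_{i<k}T(x_1,\dots,A_ix_i,\dots,x_{k-1},Mw_x)=(Mw_x)\cdot(M\mathcal Aw_x). \tag{8}$$
In the middle, $T$ is fully contracted, with $A_ix_i$ in place $i$.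

**Step 4: sections of $L$ are functionals on $U$.** We want to evaluate such forms at $I_W$. The reordering isomorphism $\bigotimes_{i<k}(V_i\otimes V_i)\cong W\otimes W$ sends $\bigotimes_ix_ix_i^{\mathsf T}$ to $w_xw_x^{\mathsf T}$. The $x_ix_i^{\mathsf T}$ span $S^2V_i$, so it maps $\bigotimes_{i<k}S^2V_i$ isomorphically onto $U=\operatorname{span}\{w_xw_x^{\mathsf T}\}$, a space of symmetric matrices. Therefore $U^*=\bigotimes_{i<k}S^2V_i^*=H^0(Y,L)$: a functional on $U$ corresponds to the section obtained by evaluating it at $w_xw_x^{\mathsf T}$. Since $(Mw_x)\cdot(M\mathcal Aw_x)=\operatorname{tr}(M^{\mathsf T}M\mathcal A\,w_xw_x^{\mathsf T})$, the functional corresponding to (8) is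
$$F_A(S)=\operatorname{tr}(M^{\mathsf T}M\mathcal AS),\qquad S\in U. \tag{9}$$
So the space $H$ of Theorem 2 is the common kernel of all the $F_A$.

## 9. Vanishing on $Y$ for all formats

It remains to see that the $F_A$ are *all* the sections of $L$ vanishing on $Z$. Try $(2,2,n)$ with $n\ge3$ first. There $Y=\mathbb P^1\times\mathbb P^1$ and $Q_1\cong\mathcal O(1,0)$, $Q_2\cong\mathcal O(0,1)$, so $E_Y\cong\mathcal O(2,2)^2$. Thus $Z$ is the intersection of two curves $F_1=F_2=0$ of bidegree $(2,2)$, and $\Lambda^2E_Y^*\otimes L=\mathcal O(-2,-2)$. This has neither $H^1$ nor $H^0$, so by Lemma 4 the forms of bidegree $(2,2)$ vanishing on $Z$ are exactly the combinations of $F_1$ and $F_2$. If $Z$ is reduced it has $8$ points, the intersection number of the two curves, and the $8$ matrices $w_xw_x^{\mathsf T}$ span only a space of dimension $9-2=7$ in $U\cong S^2\mathbb C^2\otimes S^2\mathbb C^2$. The general case is as follows.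

**Lemma 6.** On $Y$, with $E_Y$ as in (6) and $L=\mathcal O(2,\dots,2)$, we have $H^{j-1}(\Lambda^jE_Y^*\otimes L)=H^{j-2}(\Lambda^jE_Y^*\otimes L)=0$ for all $j\ge2$ and all $n_1,\dots,n_{k-1}\ge1$.

*Proof.* As in Lemma 5 we decompose and compute degrees. The $i$-th part of $E_Y^*$ contributes $\Lambda^{j_i}Q_i^*\otimes\mathcal O(-2j_i,\dots,(-j_i)_i,\dots,-2j_i)$. So $\Lambda^jE_Y^*\otimes L$ is the direct sum over $\sum_{i<k}j_i=j$, $0\le j_i\le r_i$, of
$$\boxtimes_{i<k}\Omega^{j_i}(t_i),\qquad t_i=j_i-j_i-2(j-j_i)+2=2-2b_i,\qquad b_i=j-j_i\ge0 .$$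

Suppose some $b_i=0$. Then $j_i=j\ge2$, so $r_i\ge2$, and the $i$-th factor is $\Omega^j(2)$. Case (a) needs $2>j$, which is false. Case (b) needs $2=0$. Case (c) needs $2<j-r_i\le0$. So this factor has no cohomology at all, and neither has the summand.

Suppose all $b_i\ge1$. Then $t_i\le0$, so case (a), which needs $t_i>j_i\ge0$, never occurs. A nonzero $H^{q_i}$ in each factor therefore forces $q_i\in\{j_i,r_i\}$ (also when $r_i=0$), hence $q_i\ge j_i$ and $\sum q_i\ge j$.

So only $H^q$ with $q\ge j$ can be nonzero. $\square$

Compare with Section 7. On $X$ the dangerous factor was $\Omega^j(j+1)$, which has sections. On $Y$ it is $\Omega^j(2)$ with $j\ge2$, which has no cohomology, so no condition on the format is needed.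

**Corollary 7.** Let $T$ be base-point free with $\dim Z_T\le0$. The sections of $L$ on $Y$ vanishing on $Z$ are exactly the $F_A$, and $(A_i)_{i<k}\mapsto F_A$ is injective.

*Proof.* Lemma 4 applies with $B=Y$, $E=E_Y$ and $e=D$, as $\dim Z\le0$ by (7). Its hypotheses are Lemma 6. By Step 3 of Section 8 the image of $H^0(E_Y^*\otimes L)$ consists of the $F_A$. $\square$

## 10. The identity of $W$ is a combination of the $w_xw_x^{\mathsf T}$

We finish the proof of Theorem 1 when $r_k\ge D$. By Section 4, generic $T$ is base-point free and $Z_T$ is finite (or empty) and reduced. Steps 1 and 2 below use only that $T$ is base-point free with $\dim Z_T\le0$.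

**Step 1: $I_W$ lies in $U$.** This makes it legitimate to evaluate sections of $L$ at $I_W$. We have $I_W=\sum_Je_Je_J^{\mathsf T}$ over the standard basis of $W$, whose elements $e_J=e_{j_1}\otimes\cdots\otimes e_{j_{k-1}}$ are decomposable. So each $e_Je_J^{\mathsf T}$ is some $w_xw_x^{\mathsf T}$.

**Step 2: every section of $L$ vanishing on $Z$ kills $I_W$.** By Corollary 7 such a section is some $F_A$, and by (9)
$$F_A(I_W)=\operatorname{tr}(M^{\mathsf T}M\,\mathcal A)=0,$$
because $M^{\mathsf T}M$ is symmetric and $\mathcal A$ is skew-symmetric. Hence $I_W\in H$.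

**Step 3: decompose $I_W$.** Now let $T$ be generic, so that $Z\cong Z_T$ is reduced. A functional on $U$ vanishes on $Z$ exactly when it kills all $w_xw_x^{\mathsf T}$ with $[x]\in Z$. Step 2 says that every functional killing these elements of $U$ also kills $I_W$. By linear duality $I_W$ is in their span: there are $c_x\in\mathbb C$ with
$$I_W=\sum_{[x]\in Z}c_x\,w_xw_x^{\mathsf T}. \tag{10}$$

**Step 4: apply $M$.** We return to $T$. Multiplying (10) by $M$ on the left,
$$M=\sum_{[x]\in Z}c_x\,(Mw_x)\,w_x^{\mathsf T},\qquad\text{i.e.}\qquad T=\sum_{[x]\in Z}c_x\;x_1\otimes\cdots\otimes x_{k-1}\otimes Mw_x .$$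
By (7) the tensors on the right are the rank-one tensors of the singular tuples of $T$. So $T\in\langle Z_T\rangle$. Every format has $r_k\le D$ or $r_k\ge D$, so together with Section 6 this proves **Theorem 1** for every format. $\blacksquare$

For $k=2$, equation (10) is the first half of (2), with $c_x=1/(x\cdot x)$.

## 11. The span beyond the boundary and its dimension

We now prove Theorem 2(II). Let $T$ be base-point free with $\dim Z_T\le0$, and $Z_T$ possibly non-reduced. That $n_k\ge D+1$ was shown in Section 4, and $I_W\in H$ in Section 10. Put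
$$\mu:U\to V=\operatorname{Hom}(W,V_k),\qquad\mu(S)=MS,\qquad\text{so}\quad\mu(w_xw_x^{\mathsf T})=(Mw_x)w_x^{\mathsf T}=w_x\otimes Mw_x .$$

**Step 1: $\langle Z_T\rangle=\mu(H)$.** We compute the linear forms vanishing on $Z_T$. Let $\Phi$ be a linear form on $V$. Under (7) its restriction to the graph is the section $x\mapsto\Phi(w_x\otimes Mw_x)$ of $L$ on $Y$, which is the section corresponding to $\Phi\circ\mu\in U^*$. So $\Phi$ vanishes on the scheme $Z_T$ if and only if $\Phi\circ\mu$ vanishes on $Z$. By Corollary 7 this means $\Phi\circ\mu\in\{F_A\}$. The $F_A$ form a linear subspace of $U^*$ with common kernel $H$, so this subspace is the annihilator of $H$. Thus the condition is that $\Phi$ kills $\mu(H)$. Therefore $\langle Z_T\rangle=\mu(H)=\{MS:S\in H\}$, and $T=M=\mu(I_W)\in\langle Z_T\rangle$.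

**Step 2: the kernel of $\mu$ is inside $H$.** This is needed to compute $\dim\mu(H)$. Let $S\in U$ with $MS=0$. As $S$ is symmetric, $SM^{\mathsf T}=(MS)^{\mathsf T}=0$. So
$$\operatorname{tr}(M^{\mathsf T}M\mathcal AS)=\operatorname{tr}(M\mathcal ASM^{\mathsf T})=0$$
for all $\mathcal A$, i.e. $S\in H$.

**Step 3: count.** By the injectivity in Corollary 7, $\dim H=\dim U-\sum_{i<k}\binom{n_i}2$. By Step 2,
$$\dim\langle Z_T\rangle=\dim H-\dim\ker\mu=\operatorname{rank}\mu-\sum_{i<k}\binom{n_i}2 .$$

**Step 4: $\operatorname{rank}\mu=\dim I_2$.** We identify the image of the transpose $\mu^*:V^*=V_k^*\otimes W^*\to U^*=H^0(Y,\mathcal O(2,\dots,2))$. The form $y\otimes\ell$ takes the value $\ell(w)\,y(v)$ at $w\otimes v$. Hence $\mu^*(y\otimes\ell)$ is the section $x\mapsto y(Mw_x)\,\ell(w_x)$, a product of a combination of coordinates of $M$ with an arbitrary multilinear form. These products span the degree-$2$ part $I_2$ of the ideal. So $\operatorname{rank}\mu=\operatorname{rank}\mu^*=\dim I_2$, and the dimension formula of (II) follows.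

**Step 5: the case $\operatorname{rank}M=N$.** Here the coordinates of $M$ span all of $W^*$, so $I_2$ contains all products of two multilinear forms. These span $H^0(Y,\mathcal O(2,\dots,2))$, since every functional on $U\subset W\otimes W$ is the restriction of one on $W\otimes W$. So $\dim I_2=\dim U=\prod_{i<k}\binom{n_i+1}2$.

**Step 6: the boundary case $n_k=D+1$.** We must show $\dim I_2=n_kN-\binom{n_k}2$: the only relations of degree $2$ among the coordinates of $M$ are the Koszul relations. Write $\mathcal O(d)$ for $\mathcal O(d,\dots,d)$ on $Y$. The coordinates of $M$ form a nowhere vanishing section of $V_k\otimes\mathcal O(1)$. So its Koszul complex is exact, and after twisting by $\mathcal O(2)$ it reads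
$$0\to\Lambda^{n_k}V_k^*\otimes\mathcal O(2-n_k)\to\cdots\to\Lambda^2V_k^*\otimes\mathcal O\to V_k^*\otimes\mathcal O(1)\to\mathcal O(2)\to0 .$$
Let $K_j$ be the kernel of the map out of $\Lambda^jV_k^*\otimes\mathcal O(2-j)$, so $K_{n_k}=0$. The image of $V_k^*\otimes W^*$ in $H^0(\mathcal O(2))$ is $I_2$, so $\dim I_2=n_kN-h^0(K_1)$. If $n_k=1$, then $K_1=0$ and $h^0(K_1)=0=\binom12$. Let $n_k\ge2$. From $0\to K_2\to\Lambda^2V_k^*\otimes\mathcal O\to K_1\to0$ we get $h^0(K_1)=\binom{n_k}2$ as soon as $H^0(K_2)=H^1(K_2)=0$.

To prove this vanishing, we show by descending induction from $K_{n_k}=0$ that $H^{j-1}(K_j)=H^{j-2}(K_j)=0$ for $2\le j\le n_k$. For $3\le j\le n_k$ the sequence $0\to K_j\to\Lambda^jV_k^*\otimes\mathcal O(2-j)\to K_{j-1}\to0$ gives exact sequences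
$$H^{j-2}(\mathcal O(2-j))\otimes\Lambda^jV_k^*\to H^{j-2}(K_{j-1})\to H^{j-1}(K_j),$$
$$H^{j-3}(\mathcal O(2-j))\otimes\Lambda^jV_k^*\to H^{j-3}(K_{j-1})\to H^{j-2}(K_j).$$
Since $2-j<0$, Künneth and Bott (case (c) for $p=0$) show that $\mathcal O(2-j)$ has cohomology at most in degree $\sum_{i<k}r_i=D$. But $j-3<j-2\le n_k-2=D-1<D$. So the left terms vanish, and the induction goes through. At $j=2$ it gives what we need.

Hence $\dim I_2=n_kN-\binom{n_k}2$, and
$$\dim\langle Z_T\rangle=n_kN-\binom{n_k}2-\sum_{i<k}\binom{n_i}2=\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}2,$$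
in agreement with (I). This completes the proof of **Theorem 2**. $\blacksquare$

There is an algebraic way to say Step 6. The Segre ring $R=\bigoplus_dH^0(Y,\mathcal O(d))$ is a normal affine semigroup ring, hence Cohen–Macaulay (Hochster, *Ann. of Math.* 96, 1972), of dimension $D+1$. The $D+1$ coordinates of $M$ have no common zero on $Y$, so they form a system of parameters and hence a regular sequence. Let $I$ be the ideal they generate. The Hilbert series of $R/I$ is $(1-t)^{D+1}$ times that of $R$, and its coefficient at $t^2$ is $\dim R_2-(D+1)N+\binom{D+1}2$.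

**Example.** For $(2,2,3)$ the boundary formula gives $12-1-1-3=7$, and for $(2,2,n)$ with $n\ge4$ and $\operatorname{rank}M=4$ the other formula gives $9-2=7$. Both agree with Section 9, where $8$ points spanned $7$ dimensions. In format $(2,2,4)$, for generic $T$, the linear forms vanishing on $Z_T$ have dimension $16-7=9$. The skew matrices account for at most $1+1+6=8$ of these, and the form $\Phi_P$ of Section 7 is not among them.
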